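\title{Maximal cofinitary groups are oligomorphic and never $G_\delta$}

\begin{abstract}
A group of permutations of $\omega$ is cofinitary if each of its non-identity elements has only finitely many fixed points. We show that no maximal cofinitary group is a closed subset of the Baire space, and that none is $G_\delta$. Since an $F_\sigma$ maximal cofinitary group is known to exist, this determines the least Borel complexity of such a group. The main step is a criterion for non-maximality, which implies that every subgroup of index less than $\mathfrak b$ in a maximal cofinitary group has finitely many orbits. It follows that maximal cofinitary groups are oligomorphic, and two limit constructions in oligomorphic groups finish the proof.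
\end{abstract}

\section{The question and the results}

Let $\omega=\{0,1,2,\dots\}$ carry the discrete topology, let $\omega^\omega$ be the Baire space of all functions $\omega\to\omega$ with the product topology, and let $S_\infty\subseteq\omega^\omega$ be the group of all permutations of $\omega$. A permutation $g\ne\mathrm{id}$ is \emph{cofinitary} if it has only finitely many fixed points. A subgroup $G\le S_\infty$ is \emph{cofinitary} if every $g\in G\setminus\{\mathrm{id}\}$ is cofinitary, and a cofinitary group is \emph{maximal}, or an \emph{mcg}, if it is not strictly contained in another cofinitary subgroup of $S_\infty$. We work in ZFC.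

Since $g(x)=h(x)$ exactly when $h^{-1}g$ fixes $x$, a group is cofinitary if and only if any two distinct elements agree at only finitely many points. The union of a chain of cofinitary groups is cofinitary, so by Zorn's lemma every cofinitary group is contained in an mcg. This argument says nothing about how an mcg sits in $\omega^\omega$, and it is natural to ask how simple, as a subset of the Baire space, an mcg can be. Without maximality, cofinitary groups can be very simple. In the two examples below $\omega$ is replaced by another countably infinite set, which changes nothing.

\begin{example}\label{ex:shift}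
The translations $T_t(x)=x+t$ of $\mathbb Z$ form a transitive cofinitary group, since $T_t$ has no fixed point for $t\ne0$. It is closed in $\mathbb Z^{\mathbb Z}$: if a sequence of translations converges, its values at $0$ are eventually constant, so the sequence itself is eventually constant.
\end{example}

\begin{example}\label{ex:adic}
Let $\Omega$ be the disjoint union of the \emph{levels} $\mathbb Z/2^n\mathbb Z$, $n\ge1$, and let $G$ consist of the permutations that act on level $n$ as translation by some $z_n$, where $z_{n+1}\equiv z_n \pmod{2^n}$ for all $n$. This abelian group is uncountable, since $z_n$ leaves two choices for $z_{n+1}$. It is cofinitary: if $z_m\neq0$, then $z_n\ne0$ for all $n\ge m$, so all fixed points lie on levels below $m$. It is compact, being a closed subset of a product of finite sets.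
\end{example}

The following results are known.
\begin{itemize}
\item[(K1)] Every mcg is uncountable (Adeleke).
\item[(K2)] Every mcg has only finitely many orbits (Kastermans).
\item[(K3)] No mcg is $K_\sigma$, that is, a countable union of compact sets (Kastermans).
\item[(K4)] In ZF, there is a $\Pi^0_1$ subset of $\omega^\omega$ that freely generates a $\Sigma^0_2$ mcg; in particular there is an $F_\sigma$ mcg.
\end{itemize}
In (K4) the symbols $\Pi^0_1$ and $\Sigma^0_2$ denote the effective versions of ``closed'' and ``$F_\sigma$''. Elsewhere we use only the boldface classes $\mathbf{\Sigma}^0_2$ of $F_\sigma$ sets (countable unions of closed sets) and $\mathbf{\Pi}^0_2$ of $G_\delta$ sets (countable intersections of open sets). Neither example above is maximal, by (K1) and by (K2) or (K3) respectively. In view of (K4), the following question, posed in \cite{MS}, asks whether one can go lower: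
\begin{quote}
\emph{Is there a maximal cofinitary group that is a closed subset of $\omega^\omega$?}
\end{quote}
Whether there is a $G_\delta$ mcg was open as well. We answer both questions in the negative.

\begin{theorem}\label{thm:closed}
No mcg is closed in $\omega^\omega$. Moreover, the closure in $\omega^\omega$ of any mcg contains a non-surjective function.
\end{theorem}

\begin{theorem}\label{thm:gdelta}
The closure in $S_\infty$ of any mcg contains a non-identity permutation with infinitely many fixed points. Hence no mcg is closed in $S_\infty$, and no mcg is $G_\delta$ in $\omega^\omega$.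
\end{theorem}

\begin{corollary}\label{cor:borel}
\begin{itemize}
\item[(a)] The lowest possible Borel complexity of an mcg is exactly $\mathbf{\Sigma}^0_2$: there is a $\mathbf{\Sigma}^0_2$ mcg, there is no $\mathbf{\Pi}^0_2$ mcg, and every $\mathbf{\Sigma}^0_2$ mcg is $\mathbf{\Sigma}^0_2$-complete.
\item[(b)] An mcg that has the Baire property in its closure $K$ in $S_\infty$, for instance any analytic mcg, is meager in $K$.
\end{itemize}
\end{corollary}

The first sentence of Theorem~\ref{thm:closed} follows from Theorem~\ref{thm:gdelta}, because a subset of $S_\infty$ that is closed in $\omega^\omega$ is closed in $S_\infty$. We prove Theorem~\ref{thm:closed} separately, since the proof is shorter and yields the non-surjective function.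

Why should one expect the negative answer? An uncountable group $G\le S_\infty$ contains distinct $g,h$ that agree on $\{0,\dots,n-1\}$, so it contains an element $k_n=h^{-1}g\neq\mathrm{id}$ with at least $n$ fixed points. One would like a compactness argument that turns the $k_n$ into a non-identity limit with infinitely many fixed points, which a closed cofinitary group cannot contain. Example~\ref{ex:adic} shows that uncountability alone does not suffice. What makes the argument work is a finiteness property: $G$ is \emph{oligomorphic} if for every $n$ its coordinatewise action on $\omega^n$ has only finitely many orbits. The heart of the paper is that maximality implies this property. To state it in full strength, say that $\psi\in\omega^\omega$ \emph{bounds} $\varphi\in\omega^\omega$ \emph{mod finite} if $\varphi(e)\le\psi(e)$ for all but finitely many $e$, and let $\mathfrak b$ be the least size of a subset of $\omega^\omega$ that no single $\psi$ bounds mod finite. We have $\mathfrak b>\aleph_0$, because $\psi(e)=\max_{n\le e}\varphi_n(e)$ bounds each $\varphi_n$ mod finite.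

\begin{theorem}\label{thm:index}
If $G$ is an mcg, then every subgroup of $G$ of index less than $\mathfrak b$, in particular every subgroup of countable index, has only finitely many orbits on $\omega$. In particular, every mcg is oligomorphic.
\end{theorem}

Theorem~\ref{thm:index} is proved in Section~\ref{sec:index} from a criterion for non-maximality established in Section~\ref{sec:involution}. The results (K1)--(K3) are not used; they follow from the criterion (Remark~\ref{rem:known}). Of the known results, only (K4) is used, and only in Corollary~\ref{cor:borel}(a). Sections~\ref{sec:nonsurj} and~\ref{sec:fixed} concern oligomorphic groups, and Section~\ref{sec:baire} contains the Baire category arguments.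

\section{Pointwise limits and stabilizers}\label{sec:prelim}

A sequence $(g_s)$ converges to $f$ in $\omega^\omega$ if and only if for each $x$ we have $g_s(x)=f(x)$ for all large $s$. The set $S_\infty$ is not closed in $\omega^\omega$: the cycles $(0\;1\;\cdots\;n)$ converge to $x\mapsto x+1$. To keep a limit inside $S_\infty$ one controls the inverses as well.

\begin{lemma}\label{lem:inverse}
If $h_s\in S_\infty$, $h_s\to\sigma$ and $h_s^{-1}\to\tau$ in $\omega^\omega$, then $\sigma\in S_\infty$.
\end{lemma}

\begin{proof}
Given $x$, let $y=\tau(x)$. For large $s$ we have $h_s^{-1}(x)=y$ and $h_s(y)=\sigma(y)$, so $\sigma(\tau(x))=x$. Exchanging the roles of $h_s$ and $h_s^{-1}$ gives $\tau(\sigma(x))=x$.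
\end{proof}

Permutations are composed from right to left. For $G\le S_\infty$ and finite $D\subset\omega$, let $G_D$ be the pointwise stabilizer of $D$ in $G$. Recall that inversion matches left cosets of a subgroup with right cosets, so the index counts either.

\begin{lemma}\label{lem:stab}
Let $G\le S_\infty$.
\begin{itemize}
\item[(a)] For every finite $D\subset\omega$, the subgroup $G_D$ has countable index in $G$.
\item[(b)] $G$ is oligomorphic if and only if $G_D$ has finitely many orbits on $\omega$ for every finite $D\subset\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $gG_D=hG_D$ if and only if $g|_D=h|_D$, so $gG_D\mapsto g|_D$ is an injection of the left cosets into the countable set $\omega^D$.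

(b) Let $\bar a\in\omega^n$ have set of entries $D$. The tuples $(\bar a,x)$ and $(\bar a,y)$ lie in the same $G$-orbit if and only if $x$ and $y$ lie in the same $G_D$-orbit, and every tuple $(g\bar a,z)$ lies in the orbit of $(\bar a,g^{-1}(z))$. So the $G_D$-orbits on $\omega$ correspond bijectively to the $G$-orbits of those $(n+1)$-tuples whose first $n$ coordinates lie in $G\bar a$. If $G$ is oligomorphic, each $G_D$ therefore has finitely many orbits. Conversely, if each $G_D$ has finitely many orbits and $G$ has finitely many orbits on $\omega^n$, then the number of orbits on $\omega^{n+1}$ is a finite sum of finite numbers; the induction starts at $n=0$, where there is one tuple.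
\end{proof}

\section{Adjoining an involution}\label{sec:involution}

\begin{lemma}[Criterion for non-maximality]\label{lem:criterion}
Let $G$ be a cofinitary group. Suppose there are an infinite set $A\subseteq\omega$ and a function $\psi:\omega\to\omega$ such that for every $g\in G$, for all but finitely many $e\in\omega$,
\[
g(e)\in A\ \Longrightarrow\ g(e)\le\psi(e).
\]
Then $G$ is not maximal.
\end{lemma}

For $A=\omega$ the hypothesis says that $\psi$ bounds all elements of $G$ mod finite. A smaller $A$ asks for the bound only on values that land in $A$. The set $A$ must be infinite: for finite $A$ the hypothesis holds for every group, with $\psi$ a large constant.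

To prove the lemma we need a permutation $f\notin G$ such that $\langle G,f\rangle$ is cofinitary. The difficulty is that every word in $f$ and elements of $G$ must be controlled, and $G$ may be uncountable, so the words cannot be handled one after another. We take $f$ to be an involution, so that there is, up to conjugation, only one shape of word to consider.

\begin{lemma}\label{lem:words}
Let $G$ be a cofinitary group and let $f\in S_\infty$ be an involution without fixed points. Suppose that $fg_1fg_2\cdots fg_k$ has only finitely many fixed points whenever $k\ge1$ and $g_1,\dots,g_k\in G\setminus\{\mathrm{id}\}$. Then $f\notin G$ and $\langle G,f\rangle$ is cofinitary.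
\end{lemma}

\begin{proof}
If $f\in G$, the hypothesis applies with $k=1$ and $g_1=f$, and says that $ff=\mathrm{id}$ has finitely many fixed points, which is false.

Let $v\in\langle G,f\rangle\setminus\{\mathrm{id}\}$. Since $f=f^{-1}$, every element of $\langle G,f\rangle$ can be written as $h_0fh_1f\cdots fh_k$ with $k\ge0$ and $h_i\in G$. Among all such expressions of all conjugates of $v$ in $\langle G,f\rangle$, take one with $k$ minimal. Conjugate permutations have the same number of fixed points, so it suffices to find a conjugate of $v$ with finitely many. If $k=0$, then $h_0\in G\setminus\{\mathrm{id}\}$ is such a conjugate. Let $k\ge1$. Conjugating by $h_0$ moves $h_0$ to the right end, so $v$ is conjugate to $w=fg_1\cdots fg_k$ with $g_i\in G$. If all $g_i\neq\mathrm{id}$, the hypothesis applies to $w$. If $k=1$ and $g_1=\mathrm{id}$, then $w=f$ has no fixed point. The remaining case, $k\ge2$ and some $g_i=\mathrm{id}$, contradicts minimality: if $i<k$, then $fg_if=\mathrm{id}$ can be deleted from $w$, and if $i=k$, then $fwf=g_1f\cdots fg_{k-1}$; either expression has $k-2$ occurrences of $f$.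
\end{proof}

A fixed-point-free involution is a partition into pairs $\{b_n,c_n\}$, $n\in\omega$. We call $\{b_n,c_n\}$ \emph{edge $n$}; every point lies on exactly one edge, and $f$ sends it to the other end.

\begin{example}\label{ex:matching}
Let $G$ be the group of translations of Example~\ref{ex:shift}. Fix an enumeration of $\mathbb Z$. At stage $n$ let $c_n$ be the first point not on an earlier edge, let $E_n$ consist of $c_n$ and the points on earlier edges, and choose $b_n>2|e|$ for all $e\in E_n$. If $b_n+t=e\in E_n$, then $|t|\ge b_n-|e|>b_n/2$. So if $t\ne0$ and $T_t(b_n)$ lies on an edge numbered at most $n$, then $b_n<2|t|$, and this holds for only finitely many $n$, as the $b_n$ are distinct positive integers.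

Let $s,t\neq0$. If $fT_t(x)=x$, then $\{x,x+t\}$ is an edge $\{b_n,c_n\}$, so $T_t(b_n)=c_n$ or $T_{-t}(b_n)=c_n$, and $b_n<2|t|$. Hence $fT_t$ has finitely many fixed points. If $fT_sfT_t(x)=x$, put $y=f(x+t)$. Then $\{x+t,y\}$ and $\{y+s,x\}$ are edges; let $n$ be the larger of their numbers. The point $b_n$ is one of $x$, $x+t$, $y$, $y+s$, and each of these is sent by one of $T_{\pm t},T_{\pm s}$ to a point on one of the two edges. So $b_n<2\max(|s|,|t|)$, which bounds $n$ and leaves finitely many possibilities for $x$.
\end{example}

In the example, a fixed point of a word traces a closed path, and at the highest-numbered edge of the path the point $b_n$ is sent back to an edge of no larger number, which each group element does only finitely often. The function $\psi$ of Lemma~\ref{lem:criterion} takes over the role of $e\mapsto2|e|$: it tells us, for all $g\in G$ at once, how far away to choose $b_n$.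

\begin{proof}[Proof of Lemma~\ref{lem:criterion}]
\emph{Step 1: the involution.} Recursively, let
\[
c_n=\min\bigl(\omega\setminus\{b_m,c_m:m<n\}\bigr),\qquad E_n=\{b_m,c_m:m<n\}\cup\{c_n\},
\]
and choose $b_n\in A$ with $b_n>\max(E_n\cup\psi[E_n])$, which is possible because $A$ is infinite. The points $b_n,c_n$ ($n\in\omega$) are pairwise distinct. They exhaust $\omega$: if $x$ were never used, then $c_n\le x$ for all $n$, which is impossible for infinitely many distinct $c_n$. Let $f$ swap $b_n$ and $c_n$ for every $n$. The points on edges numbered at most $n$ form the set $E_n\cup\{b_n\}$.

\emph{Step 2: for every $g\in G\setminus\{\mathrm{id}\}$ there is $N_g$ such that for all $n\ge N_g$ the point $g(b_n)$ lies on an edge numbered greater than $n$.} We apply the hypothesis to $g^{-1}\in G$: the set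
\[
X=\{e\in\omega: g^{-1}(e)\in A\text{ and }g^{-1}(e)>\psi(e)\}
\]
is finite. If $e=g(b_n)\in E_n$, then $g^{-1}(e)=b_n$ lies in $A$ and exceeds $\psi(e)$ by the choice of $b_n$, so $e\in X$. Distinct $n$ give distinct $e=g(b_n)$, so $g(b_n)\in E_n$ for at most $|X|$ values of $n$. Also $g(b_n)=b_n$ for only finitely many $n$, because $g$ is cofinitary.

\emph{Step 3: if $g_1,\dots,g_k\in G\setminus\{\mathrm{id}\}$ and $k\geq 1$, then $w=fg_1\cdots fg_k$ has finitely many fixed points.} Let $w(x)=x$ and follow $x$ through the word: put $y_k=x$ and, for $j=k,k-1,\dots,1$,
\[
u_j=g_j(y_j),\qquad y_{j-1}=f(u_j).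
\]
Then $y_0=w(x)=x=y_k$, so we may read indices modulo $k$ (Figure~\ref{fig:cycle}). The points $u_j$ and $y_{j-1}$ are the two ends of one edge; call its number $n_j$. Thus $u_j$ lies on edge $n_j$ and $y_j$ lies on edge $n_{j+1}$. Choose $j$ with $n=n_j$ maximal. One of $u_j$, $y_{j-1}$ is $b_n$.
\begin{itemize}
\item If $u_j=b_n$, then $g_j^{-1}(b_n)=y_j$ lies on edge $n_{j+1}\le n$, so $n<N_{g_j^{-1}}$ by Step 2.
\item If $y_{j-1}=b_n$, then $g_{j-1}(b_n)=u_{j-1}$ lies on edge $n_{j-1}\le n$, so $n<N_{g_{j-1}}$ by Step 2.
\end{itemize}
In both cases $n<N$, where $N=\max_i\max(N_{g_i},N_{g_i^{-1}})$ does not depend on $x$. Since $x=y_0$ lies on edge $n_1\le n<N$, the permutation $w$ has at most $2N$ fixed points.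

By Step 3 and Lemma~\ref{lem:words}, $\langle G,f\rangle$ is a cofinitary group that properly contains $G$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (0,0)--(2,0);
\draw[very thick] (3,1.2)--(5,1.2);
\draw[very thick] (1,2.4)--(4,2.4);
\foreach \p in {(0,0),(2,0),(3,1.2),(5,1.2),(1,2.4),(4,2.4)} \fill \p circle (2pt);
\draw[->,shorten >=4pt,shorten <=4pt] (2,0)--(3,1.2) node[midway,right] {$g_3$};
\draw[->,shorten >=4pt,shorten <=4pt] (5,1.2)--(4,2.4) node[midway,right] {$g_2$};
\draw[->,shorten >=4pt,shorten <=4pt] (1,2.4)--(0,0) node[midway,left] {$g_1$};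
\node[below] at (0,-0.05) {$u_1$};
\node[below] at (2.3,-0.05) {$x=y_0=y_3$};
\node[above] at (3,1.25) {$u_3$};
\node[below] at (5,1.15) {$y_2$};
\node[above] at (1,2.45) {$y_1$};
\node[above] at (4,2.45) {$u_2$};
\node[above] at (1.1,0) {edge $n_1$};
\node[below] at (4,1.2) {edge $n_3$};
\node[above] at (2.5,2.4) {edge $n_2$};
\end{tikzpicture}
\caption{The closed path traced by a fixed point $x$ of $fg_1fg_2fg_3$. Thick segments are the edges $\{b_n,c_n\}$ swapped by $f$, drawn higher when $n$ is larger; arrows are the elements $g_j$. Whichever end of the highest edge is $b_n$, an arrow joins it to an edge of no larger number.}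
\label{fig:cycle}
\end{figure}

\section{Subgroups of small index}\label{sec:index}

To apply Lemma~\ref{lem:criterion} to a group that is not bounded mod finite, we need a set $A$ into which elements of $G$ can map a given point in few ways. If $H\le G$ has infinitely many orbits, a set $A$ with one point in each orbit has this property: all elements of a coset $Hg$ send $e$ into the same $H$-orbit, and that orbit meets $A$ once.

\begin{proof}[Proof of Theorem~\ref{thm:index}]
Let $G$ be cofinitary and let $H\le G$ have index less than $\mathfrak b$ and infinitely many orbits; we show that $G$ is not maximal. Let $A$ be the set of least elements of the $H$-orbits. It is infinite and meets every $H$-orbit in exactly one point. Let $C$ be a right coset of $H$ in $G$ and $e\in\omega$. If $g,g'\in C$, then $g'=hg$ with $h\in H$, so $g(e)$ and $g'(e)$ lie in the same $H$-orbit. Let $\tau_C(e)$ be the point of $A$ in this orbit. Then $g\in C$ and $g(e)\in A$ imply $g(e)=\tau_C(e)$. There are fewer than $\mathfrak b$ functions $\tau_C$, so some $\psi$ bounds each of them mod finite. Given $g\in G$, let $C=Hg$; for all but finitely many $e$ we have $\tau_C(e)\le\psi(e)$, and for such $e$, if $g(e)\in A$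 then $g(e)\le\psi(e)$. By Lemma~\ref{lem:criterion}, $G$ is not maximal.

Now let $G$ be an mcg. For finite $D$ the subgroup $G_D$ has countable index by Lemma~\ref{lem:stab}(a), hence finitely many orbits. By Lemma~\ref{lem:stab}(b), $G$ is oligomorphic.
\end{proof}

Some bound on the index is needed, since the trivial subgroup has infinitely many orbits.

\begin{remark}\label{rem:known}
Taking $H=\{\mathrm{id}\}$ in Theorem~\ref{thm:index} shows that an mcg has at least $\mathfrak b$ elements, which gives (K1), and taking $H=G$ gives (K2). For (K3), let $G\subseteq\bigcup_nK_n$ with $K_n\subseteq\omega^\omega$ compact. Each set $\{g(e):g\in K_n\}$ is compact in $\omega$, hence finite, so $K_n$ is bounded pointwise by some $\psi_n$. Lemma~\ref{lem:criterion} applies with $A=\omega$ and $\psi$ bounding every $\psi_n$ mod finite.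
\end{remark}

\section{A limit that is not surjective}\label{sec:nonsurj}

By Theorem~\ref{thm:index}, Theorem~\ref{thm:closed} follows from the next proposition: a non-surjective function in the closure of $G$ is not in $S_\infty$, hence not in $G$.

\begin{proposition}\label{prop:nonsurj}
If $G\le S_\infty$ is oligomorphic, then the closure of $G$ in $\omega^\omega$ contains a non-surjective function.
\end{proposition}

We fix a point $a$ and build the limit one value at a time, keeping $a$ out of the range. It is not enough to avoid $a$ itself. For instance, let $G$ be the group of permutations commuting with the involution $\pi$ that swaps $2i$ and $2i+1$ for all $i$. If $g\in G$ and $g(x)=\pi(a)$, then $g(\pi(x))=a$, so once $\pi(a)$ is in the range, $a$ is forced into it. We must keep $a$ out of the set of points that the values chosen so far confine to finitely many positions. For finite $D\subset\omega$ let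
\[
\operatorname{acl}(D)=\{x\in\omega: \text{the orbit } G_Dx\text{ is finite}\}.
\]
In the instance above, $\operatorname{acl}(D)=D\cup\pi[D]$. We use three facts. First, $D\subseteq\operatorname{acl}(D)$. Second, $\operatorname{acl}(h[D])=h[\operatorname{acl}(D)]$ for $h\in G$, because $G_{h[D]}=hG_Dh^{-1}$ and so $G_{h[D]}h(x)=h[G_Dx]$. Third, if $G$ is oligomorphic, then $\operatorname{acl}(D)$ is finite: by Lemma~\ref{lem:stab}(b) it is a union of finitely many finite orbits. This is the only use of the hypothesis. For the translations of Example~\ref{ex:shift} we have $\operatorname{acl}(\{0\})=\mathbb Z$, and the conclusion fails.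

\begin{proof}[Proof of Proposition~\ref{prop:nonsurj}]
Fix $a\notin\operatorname{acl}(\emptyset)$. We construct $g_n\in G$ such that, with $D_n=g_n[\{0,\dots,n-1\}]$,
\[
a\notin\operatorname{acl}(D_n)\qquad\text{and}\qquad g_{n+1}\text{ agrees with }g_n\text{ on }\{0,\dots,n-1\}.
\]
Let $g_0=\mathrm{id}$. Given $g_n$, let $d=g_n(n)$. The orbit $G_{D_n}a$ is infinite and $\operatorname{acl}(D_n\cup\{d\})$ is finite, so there is $h\in G_{D_n}$ with $h^{-1}(a)\notin\operatorname{acl}(D_n\cup\{d\})$. Applying $h$, which fixes $D_n$ pointwise, we get
\[
a\notin h[\operatorname{acl}(D_n\cup\{d\})]=\operatorname{acl}(D_n\cup\{h(d)\}).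
\]
Put $g_{n+1}=hg_n$. For $i<n$ we have $g_n(i)\in D_n$, so $g_{n+1}(i)=g_n(i)$; and $g_{n+1}(n)=h(d)$. Hence $D_{n+1}=D_n\cup\{h(d)\}$, and both requirements hold.

For each $n$ the value $g_m(n)$ is the same for all $m\ge n+1$, so $(g_m)$ converges to some $f\in\omega^\omega$ in the closure of $G$. For every $n$ we have $f(n)=g_{n+1}(n)\in D_{n+1}\subseteq\operatorname{acl}(D_{n+1})$, so $f(n)\ne a$.
\end{proof}

\section{A limit with infinitely many fixed points}\label{sec:fixed}

\begin{proposition}\label{prop:fixed}
If $G\le S_\infty$ is oligomorphic, then the closure of $G$ in $S_\infty$ contains a non-identity permutation with infinitely many fixed points.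
\end{proposition}

The starting point is a sequence $k_n\in G\setminus\{\mathrm{id}\}$ with $k_n$ fixing $0,\dots,n-1$. It converges to the identity, so we replace the $k_n$ by conjugates, which have the same cycle structure in a different position. Suppose, for instance, that $G=S_\infty$ and $k_n$ is an involution with exactly $n$ fixed points. Then $k_n$ is conjugate to an involution $h_n$ that fixes $3i$ and swaps $3i+1$ with $3i+2$ for $i<n$ and pairs up the points from $3n$ on, and $(h_n)$ converges to a non-identity involution fixing all multiples of $3$. In general we cannot move points at will. Instead we choose longer and longer tuples $\bar a^{\,n}$ that record the behavior of $k_n$, use the pigeonhole principle to make the orbit of $\bar a^{\,n}$ independent of $n$, and conjugate $k_n$ by an element taking a fixed tuple $\bar a$ of that orbit to $\bar a^{\,n}$. Steps of a second kind make the tuples $\bar a$ exhaust $\omega$, so that the conjugates converge.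

\begin{proof}[Proof of Proposition~\ref{prop:fixed}]
By Lemma~\ref{lem:stab}(b), $G_{\{0,\dots,n-1\}}$ has finitely many orbits on the infinite set $\omega$, so it is not trivial; choose $k_n\neq\mathrm{id}$ in it. Write $\bar a\sim\bar b$ if the tuples $\bar a,\bar b$ lie in the same $G$-orbit. We use the extension property: if $\bar a\sim\bar b$ and $x\in\omega$, then $(\bar a,x)\sim(\bar b,y)$ for some $y$, namely $y=g(x)$ where $g\bar a=\bar b$.

We construct points $a_s\in\omega$ (repetitions allowed), infinite sets $\omega=I_0\supseteq I_1\supseteq\cdots$, and points $a^n_s\in\omega$ for $n\in I_{s+1}$, such that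
\begin{equation}\label{eq:orbit}
(a^n_0,\dots,a^n_{s-1})\sim(a_0,\dots,a_{s-1})\qquad\text{for all } s\in\omega\text{ and } n\in I_s .
\end{equation}
At stage $s$ we define $a_s$, $I_{s+1}$ and the $a^n_s$ in one of two ways. Write $\bar a$ and $\bar a^{\,n}$ for the tuples of length $s$ in \eqref{eq:orbit}.
\begin{itemize}
\item[(A)] \emph{A point $x$ is prescribed.} Put $a_s=x$ and $I_{s+1}=I_s$, and for $n\in I_s$ choose $a^n_s$ with $(\bar a^{\,n},a^n_s)\sim(\bar a,x)$ by the extension property.
\item[(B)] \emph{Points $x^n$ are prescribed for all but finitely many $n\in I_s$.} Since $G$ has finitely many orbits on $\omega^{s+1}$, there is an infinite $I_{s+1}\subseteq I_s$ such that the tuples $(\bar a^{\,n},x^n)$, $n\in I_{s+1}$, lie in one orbit. Put $a^n_s=x^n$. For one $n\in I_{s+1}$ choose $a_s$ with $(\bar a,a_s)\sim(\bar a^{\,n},x^n)$ by the extension property; this relation then holds for all $n\in I_{s+1}$.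
\end{itemize}
The prescriptions are as follows, for $t\in\omega$.
\begin{center}
\begin{tabular}{lll}
stage $0$ & (B) & $x^n$ is a point moved by $k_n$\\
stage $4t+1$ & (B) & $x^n=k_n(a^n_t)$\\
stage $4t+2$ & (B) & $x^n=k_n^{-1}(a^n_t)$\\
stage $4t+3$ & (A) & $x=t$\\
stage $4t+4$ & (B) & $x^n$ is a fixed point of $k_n$ not among $a^n_0,\dots,a^n_{4t+3}$
\end{tabular}
\end{center}
The last prescription can be met for $n>4t+4$, since $k_n$ has at least $n$ fixed points.

For $s\ge1$ pick $n\in I_s$ and, by \eqref{eq:orbit}, $g\in G$ with $g(a_i)=a^n_i$ for all $i<s$, and put $h_s=g^{-1}k_ng\in G$. If $4t+4<s$, then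
\[
h_s(a_t)=g^{-1}k_n(a^n_t)=g^{-1}(a^n_{4t+1})=a_{4t+1},\qquad h_s^{-1}(a_t)=g^{-1}k_n^{-1}(a^n_t)=a_{4t+2},
\]
\[
h_s(a_{4t+4})=g^{-1}k_n(a^n_{4t+4})=g^{-1}(a^n_{4t+4})=a_{4t+4},
\]
and $a_{4t+4}\neq a_i$ for $i<4t+4$, because $g(a_{4t+4})\ne g(a_i)$. Also $h_s(a_0)\neq a_0$, because $k_n(a_0^n)\ne a_0^n$.

By the stages of type (A), every $x\in\omega$ equals $a_t$ for some $t$, so $h_s(x)$ and $h_s^{-1}(x)$ are constant for large $s$. By Lemma~\ref{lem:inverse}, $(h_s)$ converges to a permutation $\sigma$, which lies in the closure of $G$ in $S_\infty$. It moves $a_0$ and fixes the pairwise distinct points $a_4,a_8,a_{12},\dots$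
\end{proof}

The hypothesis enters in the choice of the $k_n$ and in the steps of type (B). Having the $k_n$ is not enough: the group of Example~\ref{ex:adic} has non-trivial stabilizers of all finite sets, but it is closed and cofinitary. Being abelian, it offers no conjugates of $k_n$ other than $k_n$.

\begin{remark}
The proof is a compactness argument, and in model-theoretic terms it reads as follows. Let $M$ be the structure on $\omega$ with one relation for each $G$-orbit on each $\omega^n$. Then $\operatorname{Aut}(M)$ is the closure of $G$ in $S_\infty$, since both consist of the permutations that send every tuple into its own orbit. By the theorem of Ryll-Nardzewski, Engeler and Svenonius, a countably infinite structure in a countable language with oligomorphic automorphism group has an $\aleph_0$-categorical theory. Add to $\operatorname{Th}(M)$ axioms saying that $\sigma$ is a non-identity automorphism fixing distinct constants $c_0,c_1,\dots$ Every finite part holds in some $(M,k_n)$, so the theory has a countable model $(N,\sigma)$, and $N\cong M$.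
\end{remark}

\section{Baire category and Borel complexity}\label{sec:baire}

We recall the standard facts that we need. A space is \emph{Polish} if it is separable and completely metrizable; $\omega^\omega$ is Polish, and so is every $G_\delta$ subspace and every closed subspace of a Polish space. By the Baire category theorem, a countable intersection of dense open subsets of a Polish space is dense; in particular, two dense $G_\delta$ subsets of a nonempty Polish space meet. The set $S_\infty$ is $G_\delta$ in $\omega^\omega$: injectivity is a closed condition, and the surjections form the set $\bigcap_y\bigcup_x\{g:g(x)=y\}$. Composition is continuous, and so is inversion on $S_\infty$, because $g^{-1}(y)=x$ if and only if $g(x)=y$. Hence $S_\infty$ is a Polish group, and the closure $K$ in $S_\infty$ of a subgroup $G$ is a subgroup, again a Polish group, in which $G$ is dense.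

\begin{proof}[Proof of Theorem~\ref{thm:gdelta}]
Let $G$ be an mcg and $K$ its closure in $S_\infty$. By Theorem~\ref{thm:index} and Proposition~\ref{prop:fixed}, $K$ contains a non-identity permutation with infinitely many fixed points. Since $G$ is cofinitary, $G\ne K$, so $G$ is not closed in $S_\infty$.

Suppose $G$ is $G_\delta$ in $\omega^\omega$. Then $G$ is a dense $G_\delta$ subset of $K$. For $k\in K$, left multiplication by $k$ is a homeomorphism of $K$, so $kG$ is also a dense $G_\delta$ subset of $K$. Hence there are $g,g'\in G$ with $g=kg'$, and $k=g(g')^{-1}\in G$. Thus $G=K$, a contradiction.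
\end{proof}

For Corollary~\ref{cor:borel}(a), recall that a subset $B$ of a Polish space $X$ is \emph{$\mathbf{\Sigma}^0_2$-complete} if it is $\mathbf{\Sigma}^0_2$ and every $\mathbf{\Sigma}^0_2$ subset of every zero-dimensional Polish space $Y$ equals $p^{-1}[B]$ for some continuous $p:Y\to X$. Here zero-dimensional means that the clopen sets form a basis, as they do in $\omega^\omega$. By a theorem of Wadge \cite[Theorem~22.10]{Ke}, a subset of a zero-dimensional Polish space that is $\mathbf{\Sigma}^0_2$ but not $\mathbf{\Pi}^0_2$ is $\mathbf{\Sigma}^0_2$-complete.

For part (b), a subset of a Polish space is \emph{meager} if it is a countable union of nowhere dense sets, and it has the \emph{Baire property} if its symmetric difference with some open set is meager. A set is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$; analytic subsets of Polish spaces have the Baire property, and an analytic subset of $\omega^\omega$ contained in $K$ is analytic in $K$. Pettis' theorem states that if $B$ is a non-meager subset of a Polish group with the Baire property, then $BB^{-1}$ contains a neighborhood of the identity.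

\begin{proof}[Proof of Corollary~\ref{cor:borel}]
(a) A $\mathbf{\Sigma}^0_2$ mcg exists by (K4), and no $\mathbf{\Pi}^0_2$ mcg exists by Theorem~\ref{thm:gdelta}. Every class $\mathbf{\Sigma}^0_\xi$ or $\mathbf{\Pi}^0_\xi$ of the Borel hierarchy either is contained in $\mathbf{\Pi}^0_2$ (open sets, closed sets, and $\mathbf{\Pi}^0_2$ itself) or contains $\mathbf{\Sigma}^0_2$, so $\mathbf{\Sigma}^0_2$ is the least of these classes containing an mcg. A $\mathbf{\Sigma}^0_2$ mcg is not $\mathbf{\Pi}^0_2$, so it is $\mathbf{\Sigma}^0_2$-complete by Wadge's theorem.

(b) Suppose the mcg $G$ has the Baire property in $K$ and is not meager in $K$. By Pettis' theorem, $G=GG^{-1}$ contains a neighborhood $U$ of the identity of $K$. Then $G=\bigcup_{g\in G}gU$ is open in $K$, and so is its complement, a union of cosets of $G$. Hence $G$ is closed and dense in $K$, so $G=K$, contradicting Theorem~\ref{thm:gdelta}.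
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ke}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{MS}
Severin Mejak and David Schrittesser, \emph{Definability of maximal cofinitary groups}, arXiv:2212.05318 (2022).

\end{thebibliography}
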